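# Canonical coordinates of equivariant quantum cohomology at $\lambda=0$

## 1. The projective line, by hand

Let $\mathbb T=\mathbb C^*$ act on $\mathbb P^1$ by $\theta\cdot[y_1:y_2]=[y_1:\theta y_2]$, and let $\lambda$ be the equivariant parameter. The fixed points are $\sigma_+=[1:0]$, with tangent weight $\lambda$, and $\sigma_-=[0:1]$, with tangent weight $-\lambda$. Put $p=[\sigma_+]$. Its restrictions are $p(\sigma_+)=\lambda$ and $p(\sigma_-)=0$, so $[\sigma_-]=p-\lambda$.

In equivariant quantum cohomology the classical product $[\sigma_+]\cdot[\sigma_-]$ is zero, since the two points are disjoint. For degree reasons $[\sigma_+]*[\sigma_-]$ is then a constant times $q$, and the constant is $1$ because one line passes through two points. With $t=t_0+t_1p$ and $q=e^{t_1}$ the ring is therefore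
$$p*(p-\lambda)=q .$$
The eigenvalues of $p*$ are $\mu_\pm=\tfrac12\bigl(\lambda\pm\sqrt{\lambda^2+4q}\bigr)$. For $q\ne0$ and $\lambda=0$ they are $\pm\sqrt q$, which are distinct, so the algebra is semisimple there.

Now look for functions $u_\pm(t,\lambda)$ with $\partial_{t_0}u_\pm=1$ and $\partial_{t_1}u_\pm=\mu_\pm$. From $q=\mu(\mu-\lambda)$ we get $dt_1=\frac{d\mu}{\mu}+\frac{d\mu}{\mu-\lambda}$, hence $\mu\,dt_1=2\,d\mu+\frac{\lambda\,d\mu}{\mu-\lambda}$ and
$$u=t_0+2\mu+\lambda\log(\mu-\lambda)+C(\lambda).$$
The function $C(\lambda)$ is free until we fix the behavior at $q\to0$. Impose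
$$u_+=\lambda-\lambda\log\lambda+t_0+\lambda t_1+O(q),\qquad u_-=-\lambda+\lambda\log(-\lambda)+t_0+O(q).$$
For $u_+$ we have $\mu\to\lambda$ and $\mu-\lambda=q/\mu\sim q/\lambda$, so $u\to t_0+2\lambda+\lambda(t_1-\log\lambda)+C$, and $C=-\lambda$. For $u_-$ we have $\mu\to0$, so $u\to t_0+\lambda\log(-\lambda)+C$, and again $C=-\lambda$. Thus
$$u_\pm=t_0+(2\mu_\pm-\lambda)+\lambda\log(\mu_\pm-\lambda).\tag{1}$$

Several things are visible here. The expansion $\mu_+=\lambda+\frac q\lambda-\frac{q^2}{\lambda^3}+\cdots$ has poles at $\lambda=0$ of growing order, and its radius of convergence in $q$ is $|\lambda|^2/4$, which shrinks to $0$ with $\lambda$. Yet, after continuation, formula (1) is holomorphic near $(q_*,\lambda=0)$ for every $q_*\ne0$: there $\mu$ is a holomorphic function of $(q,\lambda)$, and $\mu-\lambda$ does not vanish because $\mu(\mu-\lambda)=q\neq0$. The strange terms $\lambda-\lambda\log\lambda$ in the normalization are needed: without them we would have $u_+-\lambda+\lambda\log\lambda$, which is not regular at $\lambda=0$.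

Differentiate (1) in $\lambda$ at fixed $t$. The relation gives $(2\mu-\lambda)\partial_\lambda\mu=\mu$, so
$$\partial_\lambda u=\partial_\lambda\mu\,\frac{2\mu-\lambda}{\mu-\lambda}-1-\frac{\lambda}{\mu-\lambda}+\log(\mu-\lambda)=\log(\mu-\lambda).$$
So $e^{\partial_\lambda u_\pm}=\mu_\pm-\lambda$ is the eigenvalue of $[\sigma_-]*$, a class with no poles in $\lambda$. This class is invertible for $q\ne0$, since $[\sigma_+]*[\sigma_-]=q$. Moreover $2\mu-\lambda$ is the eigenvalue of $c_1^{\mathbb T}(T\mathbb P^1)=2p-\lambda$. Formula (1) reads: eigenvalue of $t_0+c_1^{\mathbb T}$, plus $\lambda$ times the logarithm of the eigenvalue of an invertible class.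

The same computation works for $\mathbb P^n$ on the slice where only $t_0,t_1$ are nonzero. Take $(\mathbb C^*)^{n+1}$ with $p(\sigma_i)=\lambda_i$, tangent weights $\lambda_i-\lambda_j$ ($j\ne i$) at $\sigma_i$, and the textbook relation $\prod_{j=1}^{n+1}(p-\lambda_j)=q$. Then $\mu\,dt_1=\sum_j\bigl(1+\frac{\lambda_j}{\mu-\lambda_j}\bigr)d\mu$, so $u=t_0+(n+1)\mu+\sum_j\lambda_j\log(\mu-\lambda_j)+C(\lambda)$. As $q\to0$ with $\mu\to\lambda_i$, the limit is
$$t_0+\lambda_it_1+(n+1)\lambda_i-\sum_{j\ne i}(\lambda_i-\lambda_j)\log(\lambda_i-\lambda_j)+C .$$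
Asking for the constant part $\sum_{j\neq i}(w_j-w_j\log w_j)$, $w_j=\lambda_i-\lambda_j$, forces $C=-\sum_j\lambda_j$ for every $i$. The constraint gives $\partial_{\lambda_k}\mu\sum_j\frac1{\mu-\lambda_j}=\frac1{\mu-\lambda_k}$, and $\frac{\partial u}{\partial\mu}=\mu\sum_j\frac1{\mu-\lambda_j}$, whence $\partial_{\lambda_k}u=\frac{\mu-\lambda_k}{\mu-\lambda_k}-1+\log(\mu-\lambda_k)=\log(\mu-\lambda_k)$.

Does this regularity at $\lambda=0$ hold for every $X$ with isolated torus-fixed points? We make this precise and prove it.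

## 2. Equivariant quantum cohomology and normalized canonical coordinates

**Setting.** Let $X$ be a smooth projective variety of complex dimension $N$ with an action of $\mathbb T=(\mathbb C^*)^l$ whose fixed point set is finite; $H^*_{\mathbb T}(\mathrm{pt})=\mathbb C[\lambda]=\mathbb C[\lambda_1,\dots,\lambda_l]$, where $\lambda_j=c_1^{\mathbb T}$ of the $j$-th standard character. Choose homogeneous classes $p_0=1,p_1,\dots,p_s\in H^*_{\mathbb T}(X)$ whose non-equivariant limits form a basis of $H^*(X)$, where $p_1,\dots,p_r$ lift a nef integral basis of $H^2(X)$; so effective curve classes pair non-negatively with $p_1,\dots,p_r$. Let $t=\sum t_ip_i$, $q_a=e^{t_a}$ ($1\le a\le r$), $t'=(t_{r+1},\dots,t_s)$, $\tau'=\sum_{i>r}t_ip_i$, and let $x=(q_1,\dots,q_r,t_{r+1},\dots,t_s)$, also written $x=(x_1,\dots,x_s)$. Put $\partial_i=\partial/\partial t_i$, so $\partial_a=q_a\partial_{q_a}$ for $1\le a\le r$, and $q^m=\prod_aq_a^{m_a}$. Write $(\alpha,\gamma)=\int_X\alpha\gamma$ and $\alpha(\sigma)=i_\sigma^*\alpha$ for $\sigma\in X^{\mathbb T}$.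

The parameter space $\mathcal M$ has coordinates $t$, with $q_a\ne0$. The big equivariant quantum product, on its tangent sheaf ($\partial_i\leftrightarrow p_i$), is $p_i*p_j=\sum_hc_{ij}^hp_h$ with
$$(p_i*p_j,p_h)=\sum_{d,n}\frac{q^d}{n!}\langle p_i,p_j,p_h,\tau',\dots,\tau'\rangle_{0,n+3,d},\qquad q^d=\prod_aq_a^{\langle p_a,d\rangle};$$
the string and divisor equations have removed $t_0$ and turned $t_a$ into $q_a$. Thus $c_{ij}^h\in\mathbb C[\lambda][\![x]\!]$. For $d=0$ the moduli space is $\overline M_{0,n+3}\times X$ and the integrand comes from $X$, so only $n=0$ contributes: at $q=0$ the product is the classical one for all $t'$.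

The weights of $T^*_\sigma X$ are $\chi_1(\sigma),\dots,\chi_N(\sigma)$; those of $T_\sigma X$ are $w_j(\sigma)=-\chi_j(\sigma)$, nonzero since $\sigma$ is isolated. Put $e_\sigma=\boldsymbol e^{\mathbb T}(T_\sigma X)=\prod_jw_j(\sigma)$ and $[\sigma]=i_{\sigma*}1$. For $k\in\mathbb Z^l$ and a linear form $w=\sum_jw^j\lambda_j$ put $k\cdot w=\sum_jk_jw^j$, and $k\cdot\partial_\lambda=\sum_jk_j\partial_{\lambda_j}$. Weights are integral, so $k\cdot w_j(\sigma)\in\mathbb Z$.

**Idempotents.** The classes $\psi_\sigma=[\sigma]/e_\sigma$ are idempotents of localized equivariant cohomology. They deform to $\psi_\sigma(x)$ with coefficients in $\mathbb C(\lambda)[\![x]\!]$, $\psi_\sigma(x)*\psi_\tau(x)=\delta_{\sigma\tau}\psi_\sigma(x)$ and $\psi_\sigma(x)|_{q=0}=\psi_\sigma$.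

**Canonical coordinates.** A canonical coordinate $u_\sigma(t,\lambda)$ is a function with $V*\psi_\sigma(x)=du_\sigma(V)\psi_\sigma(x)$ for tangent vectors $V$. So $\mu_{i,\sigma}:=\partial_iu_\sigma$ is the eigenvalue of $p_i*$ on $\psi_\sigma(x)$, and $\mu_{i,\sigma}|_{q=0}=p_i(\sigma)$. The normalization is
$$u_\sigma(t,\lambda)=\sum_{j=1}^N\bigl(-\chi_j(\sigma)+\chi_j(\sigma)\log(-\chi_j(\sigma))\bigr)+\sum_{i=0}^sp_i(\sigma)t_i+O(q),\qquad O(q)\in\mathbb C(\lambda)[\![x]\!].\tag{*}$$
Together with the defining equation, $(*)$ determines $u_\sigma$ uniquely. We decompose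
$$u_\sigma=h_\sigma+\hat u_\sigma,\quad h_\sigma=\sum_j\bigl(-\chi_j+\chi_j\log(-\chi_j)\bigr),\quad\hat u_\sigma=\sum_ip_i(\sigma)t_i+v_\sigma,\tag{2}$$
with $v_\sigma\in\mathbb C(\lambda)[\![x]\!]$ and $v_\sigma|_{q=0}=0$. In Section 1, $\chi(\sigma_+)=-\lambda$ and $\chi(\sigma_-)=\lambda$, and $(*)$ is the normalization used there.

Assume that the structure constants converge around $x=\lambda=0$. Then $u_\sigma$ is a multi-valued analytic function. The question, stated as a conjecture in Hiroshi Iritani, "Convergence of quantum cohomology by quantum Lefschetz", arXiv:math/0506236 (2005), is whether the following is true: *when the non-equivariant quantum cohomology is generically semisimple, $u_\sigma(t,\lambda)$ normalized by $(*)$ is regular at $\lambda=0$ for a semisimple point $t$ of the non-equivariant theory.* The answer is yes.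

**Textbook facts used.** Since $X^{\mathbb T}$ is finite, $X$ has an affine paving (Białynicki-Birula). Hence $H^*(X,\mathbb Z)$ is even and torsion-free, $H^*_{\mathbb T}(X)$ is free over $\mathbb C[\lambda]$ with basis $p_0,\dots,p_s$, and $|X^{\mathbb T}|=s+1$. The Gram determinant $\det\bigl((p_i,p_j)\bigr)$ is homogeneous in $\lambda$ with nonzero value at $\lambda=0$, hence a nonzero constant; so the dual basis $p^h$ lies in $H^*_{\mathbb T}(X)$, without denominators. The localization theorem gives $(\alpha,\gamma)=\sum_\sigma\alpha(\sigma)\gamma(\sigma)/e_\sigma$. We use, equivariantly, the string and divisor equations, the genus-$0$ topological recursion relation, and virtual localization (Graber–Pandharipande, Invent. Math. 135 (1999)).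

**Reduction to integral lifts.** For $a\le r$ we have $p_a=p_a'+\ell_a(\lambda)$ with $p_a'$ an integral equivariant lift and $\ell_a$ a linear form. Replacing $p_a$ by $p'_a$ changes the point $t$ only by a multiple of $1$ when $x$ is kept, so it changes neither $x$, nor the product on $H^*_{\mathbb T}(X)\otimes\mathbb C[\lambda][\![x]\!]$, nor $\psi_\sigma(x)$. Let $u_\sigma'$ be the canonical coordinate for the new basis. Then $u_\sigma=u'_\sigma+\sum_at_a\ell_a(\lambda)$: the $t_a$-derivative of the right side is the eigenvalue of $p_a'+\ell_a=p_a$, and its classical limit contains $(p_a'(\sigma)+\ell_a)t_a=p_a(\sigma)t_a$, so $(*)$ holds. The added term is holomorphic, so regularity is unaffected. From now on $p_1,\dots,p_r$ are integral lifts, and $k\cdot p_a(\sigma)\in\mathbb Z$ for all $k\in\mathbb Z^l$.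

**Domains.** Let $\mathcal U$ be the interior of the set of convergence of the power series $c_{ij}^h$ in $(x,\lambda)$. It is a nonempty complete Reinhardt domain, that is, a union of polydiscs centered at $0$. (For example, the power series $\sum_n(x\lambda)^n$ has convergence domain $\{|x\lambda|<1\}$, which is such a union and not a polydisc.) Let $\mathcal U^{ss}$ be the set of points of $\mathcal U$ with all $q_a\ne0$ at which the algebra is semisimple. The manifold $\mathcal U\cap\{q_a\ne0\ \forall a\}$ is connected: it is a union of polydiscs minus coordinate hyperplanes, each connected, and any two of them meet near $0$. Inside it $\mathcal U^{ss}$ is the complement of the zero locus of the discriminant $\det(\operatorname{tr}(p_i*p_j*))$, which is not identically zero by Lemma 6 below. So $\mathcal U^{ss}$ is open, dense and connected. For $\mathbb P^1$ with the one-parameter torus above, $\mathcal U=\mathbb C^2$ and $\mathcal U^{ss}=\{q\ne0,\ \lambda^2+4q\ne0\}$.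

## 3. Statements

Let $\mathfrak E=c_1^{\mathbb T}(TX)+\sum_i(1-\tfrac12\deg p_i)t_ip_i$.

**Theorem A.** For $k\in\mathbb Z^l$ let $S_k=\sum_\sigma e^{k\cdot\partial_\lambda u_\sigma}\psi_\sigma(x)$.

1. There is $m(k)\in\mathbb Z^r$ such that $\tilde S_k:=q^{-m(k)}S_k$ lies in $\bigoplus_h\mathbb C[\lambda][\![x]\!]\,p_h$, converges on all of $\mathcal U$, and is $*$-invertible wherever all $q_a\ne0$.
2. $u_\sigma=\epsilon_\sigma+\sum_j\lambda_j\log\nu_{j,\sigma}$, where $\epsilon_\sigma$ and $\nu_{j,\sigma}$ are the eigenvalues of $\mathfrak E*$ and $S_{e_j}*$ on $\psi_\sigma(x)$, and $\log\nu_{j,\sigma}=\partial_{\lambda_j}u_\sigma$.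
3. $u_\sigma$ continues analytically along every path in $\mathcal U^{ss}$. In particular, if $(x_*,0)\in\mathcal U$, all $q_a\ne0$ at $x_*$, and the non-equivariant algebra at $x_*$ is semisimple, then every branch of $u_\sigma$ near $(x_*,0)$ is holomorphic in a full neighborhood of $(x_*,\lambda=0)$. So the conjecture holds.

**Theorem B.** Let $P\times\Delta\subset\mathcal U$ be a polydisc centered at $0$ and $P^*=P\cap\{q_a\ne0\}$. Let $\mathcal V$ be a connected complex manifold, étale over $\{q_a\ne0\}$ (mapped to it by a local biholomorphism), containing $P^*$ as an open subset, such that the $c_{ij}^h$ extend holomorphically to $\mathcal V\times\Delta$. Then $u_\sigma$ continues along every path in $(\mathcal V\times\Delta)^{ss}$ that starts in $P^*\times\Delta$ in the domain of convergence of $(*)$. Hence every branch so obtained near $(x_*,0)$ is holomorphic there whenever $x_*\in\mathcal V$ is semisimple at $\lambda=0$.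

**Theorem C.**

* (a) $u_\sigma$ is regular at every point of $\mathcal U^{ss}$, including points with $\chi_j(\sigma)=0$. At a point $(x_*,0)\in\mathcal U^{ss}$, $u_\sigma$ equals the eigenvalue of $\mathfrak E*|_{\lambda=0}$, with no additive constant.
* (b) Two branches at the same point of $\mathcal U^{ss}$ (same $t$), continued from any $u_\sigma,u_\tau$, whose characters $d_tu$ agree there, differ by $2\pi\sqrt{-1}\sum_jn_j\lambda_j$ with $n_j\in\mathbb Z$.
* (c) Let $(x_*,0)\in\mathcal U$ with all $q_a\neq0$, not necessarily semisimple. Along any path in $\mathcal U^{ss}$ tending to $(x_*,0)$, with $t_0$ convergent and the imaginary parts of $\partial_{\lambda_j}u_\sigma$ bounded, $u_\sigma$ is bounded and all its limit points are eigenvalues of $\mathfrak E*$ at $(x_*,0)$.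
* (d) For $(x_*,0)\in\mathcal U$ with all $q_a\ne0$: the non-equivariant algebra at $x_*$ is semisimple if and only if all $u_\sigma$ ($\sigma\in X^{\mathbb T}$) have branches, continued along one common path in $\mathcal U^{ss}$, that extend holomorphically to a neighborhood of $(x_*,0)$ with $\{d_tu_\sigma\}_\sigma$ linearly independent there.

For $\mathbb P^1$: $S_1=[\sigma_-]$ and $m(1)=0$, while $S_{-1}=q^{-1}p$, $m(-1)=-1$, $\tilde S_{-1}=p$, and $\tilde S_1*\tilde S_{-1}=q$.

## 4. Homogeneity, and the term $\lambda\log\lambda$ it cannot exclude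

The sensible first attempt is this. At a semisimple point the $t$-derivatives of $u_\sigma$ are eigenvalues, hence holomorphic; only a function of $\lambda$ is left to control. Homogeneity should control it.

**Step 1.** *We compute the action of the Euler vector field on $u_\sigma$.* Write $c_1^{\mathbb T}(TX)=\sum_{a\le r}\rho_ap_a+\ell(\lambda)$ with $\ell$ a linear form, and let
$$\mathcal E=\sum_i(1-\tfrac12\deg p_i)t_i\partial_i+\sum_a\rho_a\partial_a+\sum_j\lambda_j\partial_{\lambda_j}.$$
The invariant $\langle p_i,p_j,p_{i_1},\dots,p_{i_n},p^h\rangle_{0,n+3,d}$ is homogeneous in $\lambda$ of degree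
$$\tfrac12\bigl(\deg p_i+\deg p_j+\textstyle\sum_m\deg p_{i_m}+2N-\deg p_h\bigr)-(N+n+\langle c_1,d\rangle).$$
On $q^dt_{i_1}\cdots t_{i_n}$ the first two sums of $\mathcal E$ act as $\langle c_1,d\rangle+\sum_m(1-\frac12\deg p_{i_m})$. Adding,
$$\mathcal Ec_{ij}^h=\tfrac12(\deg p_i+\deg p_j-\deg p_h)\,c_{ij}^h .$$
So $D(\sum f_ip_i):=\sum(\mathcal Ef_i+\frac12\deg p_i\,f_i)p_i$ satisfies $D(p_i*p_j)=Dp_i*p_j+p_i*Dp_j$, and it is a derivation for $*$. A derivation kills idempotents: $D\psi=2\psi*D\psi$; multiplying by $\psi$ gives $\psi*D\psi=2\psi*D\psi$, so $\psi*D\psi=0$ and $D\psi=0$. Apply $D$ to $p_i*\psi_\sigma(x)=\mu_{i,\sigma}\psi_\sigma(x)$: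
$$\mathcal E\mu_{i,\sigma}=\tfrac12\deg p_i\,\mu_{i,\sigma}.$$
Since $[\partial_i,\mathcal E]=(1-\frac12\deg p_i)\partial_i$, we get $\partial_i\mathcal Eu_\sigma=\frac12\deg p_i\,\mu_{i,\sigma}+(1-\frac12\deg p_i)\mu_{i,\sigma}=\partial_iu_\sigma$. Thus $\mathcal Eu_\sigma-u_\sigma$ does not depend on $t$.

**Step 2.** *We find this function of $\lambda$ from $(*)$.* First, $\sum_j\lambda_j\partial_{\lambda_j}h_\sigma-h_\sigma=\sum_j\chi_j\log(-\chi_j)-h_\sigma=\sum_j\chi_j(\sigma)$. Next, $p_i(\sigma)$ is homogeneous of degree $\frac12\deg p_i$ in $\lambda$, so $\mathcal E$ maps $\sum_ip_i(\sigma)t_i$ to itself plus $\sum_a\rho_ap_a(\sigma)$. Hence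
$$\mathcal Eu_\sigma-u_\sigma=\sum_j\chi_j(\sigma)+\sum_a\rho_ap_a(\sigma)+(\mathcal Ev_\sigma-v_\sigma).$$
The last term is independent of $t$, because everything else is, and it vanishes at $q=0$; so it is $0$. As $c_1^{\mathbb T}(TX)(\sigma)=-\sum_j\chi_j(\sigma)$, we obtain
$$\mathcal Eu_\sigma-u_\sigma=-\ell(\lambda).\tag{3}$$

**Step 3.** *We solve (3) for $u_\sigma$.* Writing out $\mathcal E$,
$$u_\sigma=\Bigl[\sum_i(1-\tfrac12\deg p_i)t_i\mu_{i,\sigma}+\sum_a\rho_a\mu_{a,\sigma}+\ell(\lambda)\Bigr]+\sum_j\lambda_j\,\partial_{\lambda_j}u_\sigma=\epsilon_\sigma+\sum_j\lambda_j\log\nu_{j,\sigma},\tag{4}$$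
where $\epsilon_\sigma$ is the eigenvalue of $\mathfrak E*$ on $\psi_\sigma(x)$ and $\nu_{j,\sigma}=e^{\partial_{\lambda_j}u_\sigma}$ is by definition the eigenvalue of $S_{e_j}*$. This is **Theorem A(2)**.

**Where this stops.** Take $l=1$ and a small ball $N\subset\mathcal U^{ss}$ around $(x_*,0)$. There the eigenvalues are holomorphic, so a branch of $u_\sigma$ over part of $N\cap\{\lambda\ne0\}$ is $U(t,\lambda)+C(\lambda)$ with $U$ holomorphic on $N$ (integrate the eigenvalues in $t$ from $x_*$). By (3), $g:=\lambda C'-C=-\ell-(\mathcal EU-U)$ extends holomorphically to $\lambda=0$. With $g=\sum g_n\lambda^n$ this gives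
$$C=-g_0+g_1\lambda\log\lambda+\sum_{n\ge2}\frac{g_n}{n-1}\lambda^n+\text{const}\cdot\lambda .$$
So exactly one term obstructs regularity, $g_1\lambda\log\lambda$. Nothing said so far sees $g_1$: the function $u_\sigma+c\lambda\log\lambda$ satisfies the same defining equation, and $\mathcal E$ minus identity maps it to $-\ell+c\lambda$, again a linear form. Only the full normalization at $q=0$ distinguishes them, and its domain of validity may shrink as $\lambda\to0$, as for $\mathbb P^1$.

In terms of $e^{\partial_\lambda u_\sigma}$ the obstruction is a factor $\lambda^{g_1}$. So we must show that $e^{\partial_\lambda u_\sigma}$ is holomorphic at $\lambda=0$ *and* has no zero there. For $\mathbb P^1$ it was the eigenvalue of the invertible class $[\sigma_-]$. In general we must show that $S_k$ has no poles in $\lambda$; it is then invertible because $S_k*S_{-k}=1$.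

**How to produce $S_k$ geometrically.** The solutions $M_\sigma$ of the quantum differential equation behave like $e^{\hat u_\sigma/z}$ as $z\to0$. Multiply such a solution by the same solution with $\lambda\mapsto\lambda-kz$, $z\mapsto-z$. The exponents combine to $\bigl(\hat u_\sigma(\lambda)-\hat u_\sigma(\lambda-kz)\bigr)/z$, which tends to $k\cdot\partial_\lambda\hat u_\sigma$. Such products are what localization produces on an $X$-bundle over $\mathbb P^1$ where the torus acts with parameter $\lambda$ on the fiber over $0$ and $\lambda-kz$ on the fiber over $\infty$. Gromov–Witten invariants of the bundle are polynomial in $\lambda,z$, so there are no poles. The factor $e^{k\cdot\partial_\lambda h_\sigma}$ will come from the normal bundle of a section; this is how the normalization enters.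

## 5. The fundamental solution at a fixed point

Cotangent line classes are denoted $\varpi$. For $\sigma\in X^{\mathbb T}$ and $\alpha\in H^*_{\mathbb T}(X)$ put
$$M^{red}_\sigma(\alpha)=\alpha(\sigma)+\sum_{(d,n)\ne(0,0)}\frac{q^d}{n!}\Bigl\langle\alpha,\tau',\dots,\tau',\frac{[\sigma]}{z-\varpi}\Bigr\rangle_{0,n+2,d},\qquad M_\sigma=e^{(t_0+\sum_{a\le r}t_ap_a(\sigma))/z}M^{red}_\sigma .$$
By localization, on each fixed component $\varpi=\omega+$nilpotent with $\omega$ a linear form in $\lambda$, possibly $0$. So each $x$-coefficient lies in $\mathbb C(\lambda,z)\subset\mathbb C(\lambda)(\!(z)\!)$. Identities obtained by expanding in $1/z$ are identities of rational functions, and we may re-expand them at $z=0$. Extend $M_\sigma$ linearly over $\mathbb C(\lambda)[\![x]\!]$.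

*Example.* For $\mathbb P^1$ and $\sigma_-$: by the string equation $\langle1,\frac{[\sigma_-]}{z-\varpi}\rangle_{0,2,1}=\frac1z\langle\frac{[\sigma_-]}{z-\varpi}\rangle_{0,1,1}$. Since $\overline M_{0,1}(\mathbb P^1,1)=\mathbb P^1$ and $\varpi$ restricts at $\sigma_-$ to the cotangent weight $\lambda$, this is $\frac1{z(z-\lambda)}$. So $M^{red}_{\sigma_-}(1)=1+\frac q{z(z-\lambda)}+O(q^2)$. At $z=0$ its polar part is $-\frac q{\lambda z}$. On the other hand $\mu_-=-\frac q\lambda+O(q^2)$, so $v_{\sigma_-}=-\frac q\lambda+O(q^2)$, and $e^{-v/z}M^{red}_{\sigma_-}(1)$ has no pole at order $q$. Lemma 1 says that this always happens.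

**Step 1.** *We derive the differential equation.* With $\langle\!\langle\cdots\rangle\!\rangle$ denoting insertion of $\frac1{n!}t^{n}$ summed over $n,d$, the string equation and the divisor equation
$$\langle p_a,\dots,[\sigma]\varpi^m\rangle_d=\langle p_a,d\rangle\langle\dots,[\sigma]\varpi^m\rangle_d+\langle\dots,p_a[\sigma]\varpi^{m-1}\rangle_d,\qquad p_a[\sigma]=p_a(\sigma)[\sigma],$$
show that $M_\sigma(\alpha)=\alpha(\sigma)+\langle\!\langle\alpha,\frac{[\sigma]}{z-\varpi}\rangle\!\rangle$. Topological recursion says $\langle\!\langle p_i,p_j,[\sigma]\varpi^{m+1}\rangle\!\rangle=\sum_h\langle\!\langle p_i,p_j,p_h\rangle\!\rangle\langle\!\langle p^h,[\sigma]\varpi^m\rangle\!\rangle$. Therefore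
$$z\,\partial_iM_\sigma(p_j)=z\Bigl\langle\!\!\Bigl\langle p_i,p_j,\frac{[\sigma]}{z-\varpi}\Bigr\rangle\!\!\Bigr\rangle=\langle\!\langle p_i,p_j,[\sigma]\rangle\!\rangle+\sum_h\langle\!\langle p_i,p_j,p_h\rangle\!\rangle\Bigl\langle\!\!\Bigl\langle p^h,\frac{[\sigma]}{z-\varpi}\Bigr\rangle\!\!\Bigr\rangle .$$
The first term is $(p_i*p_j,[\sigma])=(p_i*p_j)(\sigma)$, and the second is $\langle\!\langle p_i*p_j,\frac{[\sigma]}{z-\varpi}\rangle\!\rangle$. Hence
$$z\,\partial_iM_\sigma(p_j)=M_\sigma(p_i*p_j).\tag{5}$$

**Step 2.** *We record the value at $q=0$.* Only $d=0$ contributes, where $\int_{\overline M_{0,n+2}}\varpi^{n-1}=1$. The $n$-th term is $\frac1{n!}\alpha(\sigma)\tau'(\sigma)^nz^{-n}$, so $M^{red}_\sigma(\alpha)|_{q=0}=e^{\tau'(\sigma)/z}\alpha(\sigma)$.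

**Lemma 1.** $r_\sigma:=e^{-\hat u_\sigma/z}M_\sigma$ takes values in $\mathbb C(\lambda)[\![z]\!][\![x]\!]$. For $r^0_\sigma=r_\sigma|_{z=0}$ we have $r^0_\sigma(\psi_\rho(x))=\delta_{\rho\sigma}c_\sigma$ with $c_\sigma\in\mathbb C(\lambda)[\![x]\!]$.

*Proof.* The aim is to remove all poles at $z=0$ by induction on the degree in $q$. By (2), $r_\sigma(\alpha)=e^{-(\tau'(\sigma)+v_\sigma)/z}M_\sigma^{red}(\alpha)$. Since $\tau'(\sigma)+v_\sigma$ has no constant term in $x$, this lies in $\mathbb C(\lambda)(\!(z)\!)[\![x]\!]$, and $r_\sigma(\alpha)|_{q=0}=\alpha(\sigma)$.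

Let $f_\rho=r_\sigma(\psi_\rho(x))$ and write $\partial_i\psi_\rho(x)=\sum_\kappa A_{i\rho}^\kappa\psi_\kappa(x)$ with $A_{i\rho}^\kappa\in\mathbb C(\lambda)[\![x]\!]$. At $q=0$ the $\psi_\rho(x)$ do not depend on $t'$, and $\partial_a=q_a\partial_{q_a}$ vanishes there, so $A^\kappa_{i\rho}|_{q=0}=0$. By (5), $p_i*\psi_\rho(x)=\mu_{i,\rho}\psi_\rho(x)$ and $\partial_i\hat u_\sigma=\mu_{i,\sigma}$,
$$z\,\partial_if_\rho=(\mu_{i,\rho}-\mu_{i,\sigma})f_\rho+z\sum_\kappa A^\kappa_{i\rho}f_\kappa.\tag{6}$$
Write $f_\rho=\sum_df_{\rho,d}(t')q^d$ and call elements of $\mathbb C(\lambda)[\![z]\!][\![t']\!]$ *regular*. We have $f_{\rho,0}=\psi_\rho(\sigma)=\delta_{\rho\sigma}$. Let $d\ne0$ and assume $f_{\kappa,d'}$ regular for all $\kappa$ and all $|d'|<|d|$, where $|d|=\sum_ad_a$. Since $A$ vanishes at $q=0$, the term $zAf$ contributes to the $q^d$-coefficient only through $f_{\kappa,d'}$ with $|d'|<|d|$.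

*Case $\rho=\sigma$.* Choose $a$ with $d_a>0$. The $q^d$-coefficient of (6) for $i=a$ is $zd_af_{\sigma,d}=z\cdot(\text{regular})$, so $f_{\sigma,d}$ is regular.

*Case $\rho\ne\sigma$.* Put $c_i=p_i(\rho)-p_i(\sigma)$, the value of $\mu_{i,\rho}-\mu_{i,\sigma}$ at $q=0$. The $q^d$-coefficient of (6) reads $(zd_a-c_a)f_{\rho,d}=$ regular for $a\le r$, and $(z\partial_i-c_i)f_{\rho,d}=$ regular for $i>r$. If $c_a\ne0$ for some $a\le r$, then $zd_a-c_a$ is a unit of $\mathbb C(\lambda)[\![z]\!]$ and $f_{\rho,d}$ is regular. Otherwise all $c_a=0$; choosing $a$ with $d_a>0$ we see that $zf_{\rho,d}$ is regular, hence so is $z\partial_if_{\rho,d}=\partial_i(zf_{\rho,d})$ for $i>r$. The $p_i$ span localized cohomology, so they separate fixed points; as $p_0=1$ and the $p_a$ do not separate $\rho$ from $\sigma$, there is $i>r$ with $c_i\ne0$. Then $c_if_{\rho,d}$ is regular, and so is $f_{\rho,d}$.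

So all $f_\rho$ are regular, and every $r_\sigma(\alpha)$ is a $\mathbb C(\lambda)[\![x]\!]$-combination of them. Setting $z=0$ in (6) gives $(\mu_{i,\rho}-\mu_{i,\sigma})f_\rho|_{z=0}=0$ for all $i$. For $\rho\ne\sigma$ some factor has nonzero constant term $p_i(\rho)-p_i(\sigma)$, so $f_\rho|_{z=0}=0$. $\square$

**The substitution $T_k$.** For $k\in\mathbb Z^l$ let $T_k$ be the ring endomorphism $\sum_na_n(\lambda)z^n\mapsto\sum_na_n(\lambda-kz)(-z)^n$ of $\mathbb C(\lambda)(\!(z)\!)$ (Taylor expansion in $z$). On $\mathbb C(\lambda,z)$ it is the substitution $\lambda\mapsto\lambda-kz$, $z\mapsto-z$. It preserves $\mathbb C(\lambda)[\![z]\!]$ and is the identity there modulo $z$. It acts coefficientwise on $x$-series. For example, with $l=k=1$, $T_1\bigl[\frac1{z(z-\lambda)}\bigr]=\frac1{(-z)(-z-\lambda+z)}=\frac1{z\lambda}$.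

**Lemma 2.** $\sum_\sigma e_\sigma^{-1}M_\sigma(\alpha)\,T_0[M_\sigma(\gamma)]=(\alpha,\gamma)$. Hence, with $\eta_\sigma:=(\psi_\sigma(x),\psi_\sigma(x))$, we have $c_\sigma^2=e_\sigma\eta_\sigma$.

*Proof.* This computes the unknown constant $c_\sigma$. Let $D(\alpha,\gamma)$ be the difference of the two sides, extended bilinearly over $\mathbb C(\lambda)[\![x]\!]$. The exponential prefactors cancel, as $T_0$ changes $z$ to $-z$; so $D$ lies in $\mathbb C(\lambda)(\!(z)\!)[\![x]\!]$. At $q=0$ the factors $e^{\pm\tau'(\sigma)/z}$ cancel too, and $D|_{q=0}=0$ by classical localization. For constant $\alpha,\gamma$, (5) and $(p_i*\alpha,\gamma)=(\alpha,p_i*\gamma)$ give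
$$z\,\partial_iD(\alpha,\gamma)=D(p_i*\alpha,\gamma)-D(\alpha,p_i*\gamma).$$
If $D\neq0$, take $d\ne0$ with $|d|$ minimal such that the $q^d$-coefficient $D_d\ne0$, and $a$ with $d_a>0$. In the $q^d$-coefficient of the equation for $i=a$ only the classical product enters, because lower coefficients of $D$ vanish. On classical idempotents it reads $(zd_a-p_a(\sigma)+p_a(\rho))D_d(\psi_\sigma,\psi_\rho)=0$. The factor is nonzero, so $D_d=0$, a contradiction.

Now $M_\sigma(\alpha)T_0[M_\sigma(\gamma)]=r_\sigma(\alpha)T_0[r_\sigma(\gamma)]$. Put $z=0$: $\sum_\sigma e_\sigma^{-1}r^0_\sigma(\alpha)r^0_\sigma(\gamma)=(\alpha,\gamma)$. For $\alpha=\gamma=\psi_\sigma(x)$, Lemma 1 gives $e_\sigma^{-1}c_\sigma^2=\eta_\sigma$. $\square$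

## 6. The bundle $E_k$ over $\mathbb P^1$ and its sections

Let $\hat{\mathbb T}=\mathbb T\times\mathbb C^*\ni(\theta,\zeta)$ with equivariant parameters $(\lambda,z)$. Let
$$E=E_k=\bigl((\mathbb C^2\setminus0)\times X\bigr)/\mathbb C_s^*,\quad s\cdot(v_1,v_2,y)=(sv_1,sv_2,s^ky),\qquad(\theta,\zeta)\cdot[v_1,v_2,y]=[v_1,\zeta v_2,\theta y],$$
with $\pi:E\to\mathbb P^1$, $0=[1:0]$, $\infty=[0:1]$. $E$ is smooth, and projective because a power of an ample line bundle on $X$ is $\mathbb T$-linearizable. On $X_0=\pi^{-1}(0)\cong X$ the group acts through $\theta$. On $X_\infty=\pi^{-1}(\infty)\cong X$ we have $[0,\zeta,\theta y]=[0,1,\zeta^{-k}\theta y]$, so it acts through $\theta\zeta^{-k}$. The tangent weights of $\mathbb P^1$ at $0,\infty$ are $z,-z$. Let $\iota_0,\iota_\infty$ be the inclusions of the two fibers.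

**Step 1.** *We lift classes from $X$ to $E$.* The projection $(\mathbb C^2\setminus0)\times X\to X$ is equivariant for $\hat{\mathbb T}\times\mathbb C^*_s\to\mathbb T$, $(\theta,\zeta,s)\mapsto\theta s^k$. So each $\alpha\in H^*_{\mathbb T}(X)$ has a lift $\hat\alpha\in H^*_{\hat{\mathbb T}}(E)$. The stabilizer of $(1,0)$ is $s=1$ and that of $(0,1)$ is $s=\zeta^{-1}$; so $\hat\alpha|_{X_0}=\alpha$ and $\hat\alpha|_{X_\infty}=\Phi_k\alpha$, where $\Phi_k$ is pullback along $(\theta,\zeta)\mapsto\theta\zeta^{-k}$. Thus $(\Phi_k\alpha)(\sigma)=\alpha(\sigma)|_{\lambda\to\lambda-kz}$.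

**Step 2.** *We compute degrees and normal bundles of the fixed sections.* For $\sigma\in X^{\mathbb T}$ let $s_\sigma=\{[v_1,v_2,\sigma]\}$. By localization on $s_\sigma\cong\mathbb P^1$,
$$\langle\hat p_a,s_\sigma\rangle=\frac{p_a(\sigma)(\lambda)-p_a(\sigma)(\lambda-kz)}z=k\cdot p_a(\sigma).$$
The normal bundle is $N_\sigma=\bigoplus_j\mathcal O(k\cdot w_j)$, where the $j$-th summand has weight $w_j$ at $0$ and $w_j-(k\cdot w_j)z$ at $\infty$. With $b=k\cdot w_j$ and $w=w_j$, the character of $H^0-H^1$ of that summand is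
$$\frac{e^w}{1-e^{-z}}+\frac{e^{w-bz}}{1-e^z}=e^w\,\frac{1-e^{-(b+1)z}}{1-e^{-z}} .$$
For $b\ge0$ this is $\sum_{c=0}^be^{w-cz}$, and for $b<0$ it is $-\sum_{c=1}^{-b-1}e^{w+cz}$. So the Euler class of $H^0-H^1$ is $\prod_{c=0}^b(w-cz)$, respectively $\prod_{c=1}^{-b-1}(w+cz)^{-1}$; in all cases its value at $z=0$ is $w^{1+b}$. Hence $e^{(k)}_\sigma:=\boldsymbol e(H^\bullet(\mathbb P^1,N_\sigma))$ is regular and nonzero at $z=0$, with
$$e_\sigma^{(k)}|_{z=0}=e_\sigma\prod_jw_j^{k\cdot w_j}.\tag{7}$$
Notice $k\cdot\partial_\lambda h_\sigma=\sum_j(k\cdot\chi_j)\log(-\chi_j)=-\sum_j(k\cdot w_j)\log w_j$. So the extra factor in (7) is $e^{-k\cdot\partial_\lambda h_\sigma}$, independent of the branch of the logarithms since $k\cdot w_j\in\mathbb Z$.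

**Step 3.** *We describe the fixed stable maps.* Let $f:C\to E$ be a $\hat{\mathbb T}$-fixed genus-$0$ stable map in a class $\beta$ with $\pi_*\beta=[\mathbb P^1]$. Exactly one component $C_h$ maps isomorphically to $\mathbb P^1$; the others are vertical. The curve $f(C_h)$ is $\hat{\mathbb T}$-invariant and meets each fiber of $\pi$ in one point; $\mathbb T$ preserves each fiber, so every point of $f(C_h)$ is $\mathbb T$-fixed. Since $E^{\mathbb T}=\bigsqcup_\rho s_\rho$, we have $f(C_h)=s_\sigma$ for some $\sigma$. As $\mathbb C^*_\zeta$ moves the points of $\mathbb P^1\setminus\{0,\infty\}$, all other components and all markings lie over $0$ or $\infty$. So $C=C_0\cup C_h\cup C_\infty$, where each of $C_0,C_\infty$ is either a point or a stable map to $X_0$, respectively $X_\infty$, attached at $\sigma$. Also $\beta=[s_\sigma]+d_0+d_\infty$ with $d_0,d_\infty$ effective or zero in $X$.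

**Step 4.** *We bound degrees, so that a generating function makes sense.* If $\overline M_{0,n}(E,\beta)\ne\emptyset$ for such $\beta$, Borel's fixed point theorem gives a fixed map, so $\langle\hat p_a,\beta\rangle\in k\cdot p_a(\sigma)+\mathbb Z_{\ge0}$ for some $\sigma$. Let $m_a(k)=\min_\sigma k\cdot p_a(\sigma)\in\mathbb Z$. For a given exponent $(\langle\hat p_a,\beta\rangle)_a$ there are at most $|X^{\mathbb T}|$ classes $\beta$, since $\sigma$ and the exponent determine $d_0+d_\infty\in H_2(X,\mathbb Z)$. Therefore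
$$\mathbb G_k(\alpha,\gamma):=\sum_{\beta:\,\pi_*\beta=[\mathbb P^1]}\ \sum_{n\ge0}\frac{\prod_aq_a^{\langle\hat p_a,\beta\rangle}}{n!}\bigl\langle\iota_{0*}\alpha,\ \iota_{\infty*}\Phi_k\gamma,\ \hat\tau',\dots,\hat\tau'\bigr\rangle^{E,\hat{\mathbb T}}_{0,n+2,\beta}\ \in\ q^{m(k)}\,\mathbb C[\lambda,z][\![x]\!].\tag{8}$$
The coefficients are polynomial in $(\lambda,z)$ because $E$ is projective.

*Example.* Let $X=\mathbb P^1$, $k=1$. Here $k\cdot p(\sigma_+)=1$ and $k\cdot p(\sigma_-)=0$; the section $s_{\sigma_-}$ has normal bundle $\mathcal O(-1)$. For $\beta=[s_{\sigma_-}]+d$ we have $\langle c_1(TE),\beta\rangle=2-1+2d$, so $\overline M_{0,2}(E,\beta)$ has virtual dimension $2-3+2+1+2d=2+2d$. Hence $\langle\iota_{0*}1,\iota_{\infty*}\Phi_1p_h\rangle_\beta$ is a polynomial of degree $\frac12\deg p_h-2d$, and it vanishes for $d\ge1$. For $d=0$ the only curve is $s_{\sigma_-}$ and the value is $p_h(\sigma_-)|_{\lambda\to\lambda-z}$. At $z=0$ we get $\mathbb G_1(1,p_h)|_{z=0}=p_h(\sigma_-)=([\sigma_-],p_h)$: the class $[\sigma_-]$ of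 Section 1.

## 7. Localization on the space of sections

**Lemma 3.** In $q^{m(k)}\mathbb C(\lambda)(\!(z)\!)[\![x]\!]$, for $\alpha,\gamma\in H^*_{\mathbb T}(X)$:
$$\mathbb G_k(\alpha,\gamma)=\sum_\sigma\frac1{e_\sigma^{(k)}}\,M_\sigma(\alpha)\,T_k[M_\sigma(\gamma)],$$
where the product of exponential prefactors $e^{(t_0+\sum_at_ap_a(\sigma))/z}\cdot T_k[e^{(t_0+\sum_at_ap_a(\sigma))/z}]$ is read as $\exp\bigl(\sum_at_a(p_a(\sigma)(\lambda)-p_a(\sigma)(\lambda-kz))/z\bigr)=q^{k\cdot p(\sigma)}$.

*Check on $\mathbb P^1$, $k=1$, $\alpha=\gamma=1$, order $q$.* Here $e^{(1)}_{\sigma_-}=1$ (case $b=-1$) and $e^{(1)}_{\sigma_+}=\lambda(\lambda-z)$ (case $b=1$). By the examples of Section 5, the right side at order $q$ is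
$$\Bigl(\frac1{z(z-\lambda)}+\frac1{z\lambda}\Bigr)+\frac1{\lambda(\lambda-z)}=\frac1{\lambda(z-\lambda)}+\frac1{\lambda(\lambda-z)}=0,$$
as the dimension count in Section 6 predicts: all poles cancel.

*Proof.* Since $\iota_\infty^*\iota_{0*}=0=\iota_0^*\iota_{\infty*}$, only fixed loci with marking $1$ over $0$ and marking $2$ over $\infty$ contribute.

**Step 1.** *We identify the fixed loci as stacks.* Fix $\sigma$, a splitting $I_0\sqcup I_\infty$ of the remaining markings, and $d_0,d_\infty$. Let $F_0$ be the open and closed part of the $\mathbb T$-fixed locus of $\overline M_{0,\{1,\star\}\cup I_0}(X,d_0)$ where $ev_\star=\sigma$, with $F_0=$ point if $d_0=0$ and $I_0=\emptyset$. Define $F_\infty$ in the same way with marking $2$. Gluing to $s_\sigma$ gives a morphism from $F_0\times F_\infty$ to the fixed locus. By Step 3 of Section 6 these morphisms are jointly bijective on geometric points. They are bijective on automorphism groups, since an automorphism is trivial on $C_h$, where $f$ is an embedding. We claim that they are also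 isomorphisms on deformations over Artinian bases $A$, hence isomorphisms onto open and closed substacks.

Let $(C_A,f_A)$ be a deformation in the fixed stack. After passing to a finite cover of $\hat{\mathbb T}$, the torus acts on $C_A$ over $A$ compatibly with $f_A$.

* The smoothing parameter of the node $C_0\cap C_h$ is given by an equivariant map from the dual of the line $\mathcal L_0=T_\star C_0\otimes T_0C_h$ to $A$ with trivial action. The weight of $\mathcal L_0$ is $z$ plus a (rational) weight of $\mathbb T$, hence nonzero. So the parameter vanishes. The same holds for $C_h\cap C_\infty$. So $C_A=C_{0,A}\cup C_{h,A}\cup C_{\infty,A}$.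
* The map $\pi f_A$ identifies $C_{h,A}$ with $\mathbb P^1_A$. $\mathbb T$ acts trivially on it, so $f_A|_{C_{h,A}}$ factors through the scheme-theoretic fixed locus $E^{\mathbb T}=\bigsqcup_\rho s_\rho$, which is smooth; it is the constant family $s_\sigma$. The special points on $C_{h,A}$ are $\mathbb C^*_\zeta$-fixed sections of $\mathbb P^1_A$, hence $0,\infty$.
* On $C_{0,A}$ the map $\pi f_A$ lands in an affine neighborhood of $0$. Since $H^0(C_{0,A},\mathcal O)=A$, it is constant, equal to its value $0$ at the node. So $f_A|_{C_{0,A}}$ is a fixed map to $X_0$. The same argument applies to $C_{\infty,A}$.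

So $(C_A,f_A)$ comes from a unique $A$-point of $F_0\times F_\infty$, which proves the claim.

**Step 2.** *We compute the obstruction theory.* Suppose first that both sides are stable. The normalization sequence expresses $H^\bullet(C,f^*TE)$ as the sum over $C_0,C_h,C_\infty$ minus $T_{(0,\sigma)}E$ and $T_{(\infty,\sigma)}E$. On $C_0$, $f^*TE$ is an extension of the trivial bundle $T_0\mathbb P^1$ by $f^*TX_0$; the summand $H^0=T_0\mathbb P^1$ is cancelled by the same summand of $T_{(0,\sigma)}E=T_\sigma X_0+T_0\mathbb P^1$. Similarly at $\infty$. On $C_h$ we get $H^0(T\mathbb P^1)+H^\bullet(N_\sigma)$. Deformations of the nodal curve are those of $(C_0,\star,\dots)$ and $(C_\infty,\star,\dots)$, minus $\mathrm{aut}(\mathbb P^1;0,\infty)$, plus the smoothing lines. Hence in $K$-theory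
$$T^{vir}=T^{vir}_{\overline M(X_0)}+T^{vir}_{\overline M(X_\infty)}-T_\sigma X_0-T_\sigma X_\infty+H^\bullet(N_\sigma)+\bigl[H^0(T\mathbb P^1)-\mathrm{aut}(\mathbb P^1;0,\infty)\bigr]+\mathcal L_0+\mathcal L_\infty .$$
The bracket has weights $z,-z$, since $H^0(T\mathbb P^1)$ has weights $z,0,-z$. $\mathcal L_0,\mathcal L_\infty$ have Euler classes $z-\varpi_\star$ and $-z-\varpi_\star$.

Take fixed parts of the underlying exact triangles. The terms $T_{(0,\sigma)}E$, $T_{(\infty,\sigma)}E$, $H^\bullet(N_\sigma)$, $\mathcal L_0$, $\mathcal L_\infty$ have only nonzero weights; for $H^\bullet(N_\sigma)$ the weights are of the form $w_j-cz$ or $w_j+cz$, and $w_j\ne0$. The weight-zero part of $H^0(T\mathbb P^1)$ cancels $\mathrm{aut}(\mathbb P^1;0,\infty)$. So the fixed part of the obstruction theory of $\overline M(E,\beta)$ on $F_0\times F_\infty$ is the direct sum of the fixed obstruction theories of $F_0$ and $F_\infty$; the identification is compatible with the maps to cotangent complexes, all of them being induced by the universal curves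 and maps. Hence the fixed virtual class is $[F_0]^{vir}\times[F_\infty]^{vir}$. If one side is unstable, its terms $T^{vir}_{\overline M}$, $-T_\sigma X$, $\mathcal L$ are absent; the bracket is unchanged, because marking $1$ (respectively $2$) then sits at $0$ (respectively $\infty$) of $C_h$.

**Step 3.** *We add up the contributions.* The moving part of $T^{vir}$ distributes over the two sides and $H^\bullet(N_\sigma)$. Using $\iota_0^*\iota_{0*}\alpha=z\alpha$, the $0$-side factor for fixed $I_0,d_0$ is
$$\frac{z\,e_\sigma}z\int_{[F_0]^{vir}}\frac{ev_1^*\alpha\prod_{I_0}ev^*\tau'}{(z-\varpi_\star)\,\boldsymbol e(N^{vir}_{F_0})}=\Bigl\langle\alpha,\tau',\dots,\tau',\frac{[\sigma]}{z-\varpi}\Bigr\rangle_{0,|I_0|+2,d_0},$$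
where the $z$ in the denominator is the bracket weight. The equality holds because $[\sigma]|_\sigma=e_\sigma$ and $[\sigma]|_\rho=0$ for $\rho\ne\sigma$, so only fixed loci with $ev_\star=\sigma$ contribute to the right side. In the unstable case the factor is $z\alpha(\sigma)/z=\alpha(\sigma)$. The number of splittings turns $\frac1{n!}$ into $\frac1{|I_0|!\,|I_\infty|!}$, so summing gives $M_\sigma^{red}(\alpha)$.

On the $\infty$-side the group acts through $\lambda-kz$, the tangent weight of $\mathbb P^1$ is $-z$, $\iota_\infty^*\iota_{\infty*}\Phi_k\gamma=-z\Phi_k\gamma$, and $\hat\tau'|_{X_\infty}=\Phi_k\tau'$. So the sum is the same expression with $\lambda\mapsto\lambda-kz$, $z\mapsto-z$, namely $T_k[M^{red}_\sigma(\gamma)]$. The remaining factor is $q^{k\cdot p(\sigma)}/e^{(k)}_\sigma$, and $q^{k\cdot p(\sigma)}$ is the stated product of exponential prefactors. $\square$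

**Proposition 4.** $\mathbb G_k(\alpha,\gamma)|_{z=0}=(S_k*\alpha,\gamma)$ with $S_k=\sum_\sigma e^{k\cdot\partial_\lambda u_\sigma}\psi_\sigma(x)$. Hence $S_k\in q^{m(k)}\bigoplus_h\mathbb C[\lambda][\![x]\!]p_h$, and $S_k*S_{-k}=1$.

*Proof.* We let $z\to0$ in Lemma 3. By Lemma 1, $M_\sigma=e^{\hat u_\sigma/z}r_\sigma$, so
$$\mathbb G_k(\alpha,\gamma)=\sum_\sigma\frac1{e^{(k)}_\sigma}\exp\Bigl(\frac{\hat u_\sigma(\lambda)-\hat u_\sigma(\lambda-kz)}z\Bigr)\,r_\sigma(\alpha)\,T_k[r_\sigma(\gamma)].$$
In the exponent the $t_0$-terms cancel and the $t_a$-terms give $q^{k\cdot p(\sigma)}$; the rest, from $\tau'(\sigma)+v_\sigma$, is Taylor expanded, regular in $z$, and without constant term in $x$. The exponent at $z=0$ is $k\cdot\partial_\lambda\hat u_\sigma$. All factors are regular at $z=0$, $T_k$ is the identity modulo $z$, and (7) gives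
$$\mathbb G_k(\alpha,\gamma)|_{z=0}=\sum_\sigma e_\sigma^{-1}\Bigl(\prod_jw_j^{-k\cdot w_j}\Bigr)e^{k\cdot\partial_\lambda\hat u_\sigma}\,r^0_\sigma(\alpha)r^0_\sigma(\gamma)=\sum_\sigma e_\sigma^{-1}e^{k\cdot\partial_\lambda u_\sigma}\,r^0_\sigma(\alpha)r_\sigma^0(\gamma),$$
because $\prod_jw_j^{-k\cdot w_j}=e^{k\cdot\partial_\lambda h_\sigma}$. Write $\alpha=\sum\alpha_\sigma\psi_\sigma(x)$, $\gamma=\sum\gamma_\sigma\psi_\sigma(x)$. By Lemmas 1 and 2, $e_\sigma^{-1}r^0_\sigma(\alpha)r^0_\sigma(\gamma)=e_\sigma^{-1}c_\sigma^2\alpha_\sigma\gamma_\sigma=\eta_\sigma\alpha_\sigma\gamma_\sigma$. So the sum is $\sum_\sigma e^{k\cdot\partial_\lambda u_\sigma}\alpha_\sigma\gamma_\sigma\eta_\sigma=(S_k*\alpha,\gamma)$.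

Then $S_k=\sum_h\mathbb G_k(1,p_h)|_{z=0}\,p^h$ with $p^h\in H^*_{\mathbb T}(X)$, and (8) gives the second claim. The last claim is clear, since the eigenvalues of $S_k*$ and $S_{-k}*$ are inverse to each other and $\sum_\sigma\psi_\sigma(x)=1$. $\square$

## 8. Convergence of $\tilde S_k$ on all of $\mathcal U$

So far $S_k$ is a formal power series in $x$ with polynomial coefficients in $\lambda$. At $z=0$ it satisfies no evident linear differential equation that would give convergence; for $z\ne0$ there is one, singular at $z=0$. Polynomiality in $z$ and the maximum principle carry us from $|z|=\rho$ to $z=0$.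

**Lemma 5.** Let $P\times\Delta\subset\mathcal U$ be a polydisc centered at $0$ with $P=\{|x_b|<R_b\}$. Let $\Delta'\subset\Delta$ be a closed polydisc centered at $0$ and $\rho>0$ such that $\lambda-kz\in\Delta$ for $\lambda\in\Delta'$, $|z|\le\rho$. Then $q^{-m(k)}\mathbb G_k(p_j,p_h)$ converges on $P\times\Delta'\times\{|z|\le\rho\}$. Consequently $\tilde S_k=q^{-m(k)}S_k$ converges on $\mathcal U$.

*Proof.* **Step 1.** *We find the linear equation.* Put $G_{jh}=\mathbb G_k(p_j,p_h)$. Since $z\partial_iT_k[\cdot]=-T_k[z\partial_i\,\cdot]$ and $e_\sigma^{(k)}$ does not depend on $t$, Lemma 3 and (5) give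
$$z\,\partial_iG_{jh}=\sum_lc_{ij}^l(x,\lambda)\,G_{lh}-\sum_lc_{ih}^l(x,\lambda-kz)\,G_{jl}.\tag{9}$$
Let $g=q^{-m(k)}(G_{jh})$, a vector with entries in $\mathbb C[\lambda,z][\![x]\!]$, and $\Theta=\sum_{b=1}^sx_b\partial_{x_b}=\sum_{a\le r}\partial_a+\sum_{i>r}t_i\partial_i$. Then $\Theta g=\mathcal Ag$, where $\mathcal A(x,\lambda,z)$ is holomorphic for $x\in P$, $z\ne0$, $\lambda,\lambda-kz\in\Delta$.

**Step 2.** *We bound $g$ on the circle $|z|=\rho$.* Let $0<\kappa_1<\kappa_2<1$ and $K=\{|x_b|\le\kappa_1R_b,\ \lambda\in\Delta',\ |z|=\rho\}$. Decompose $g=\sum_ng^{(n)}$ and $\mathcal A=\sum_n\mathcal A^{(n)}$ into homogeneous parts of total degree $n$ in $x$. Let $C$ bound $\|\mathcal A\|$ on the compact set $\{|x_b|\le\kappa_2R_b,\ \lambda\in\Delta',\ |z|=\rho\}$. For a point of $K$ with $x$-coordinate $x$, $\mathcal A^{(n)}(x)$ is the coefficient of $s^n$ of $\mathcal A(sx)$, which is bounded by $C$ for $|s|\le\kappa_2/\kappa_1$; so Cauchy's estimate gives $\|\mathcal A^{(n)}\|_K\le C\kappa^n$ with $\kappa=\kappa_1/\kappa_2<1$.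 The degree-$n$ part of $\Theta g=\mathcal Ag$ is
$$(n-\mathcal A^{(0)})\,g^{(n)}=\sum_{j=1}^n\mathcal A^{(j)}g^{(n-j)}.$$
The $g^{(n)}$ are polynomials, so $\gamma_n:=\sup_K|g^{(n)}|<\infty$. For $n\ge2C$ (and $n\geq 1$) we have $\|(n-\mathcal A^{(0)})^{-1}\|\le\frac1{n-C}\le\frac2n$ on $K$, so $\gamma_n\le\frac{2C}{n(1-\kappa)}\max_{i<n}\gamma_i$. Thus $\gamma_n\le\max_{i<n}\gamma_i$ for large $n$, and $\gamma_n\le\Gamma$ for all $n$ and some $\Gamma$.

**Step 3.** *We pass to $|z|\le\rho$.* By Cauchy's estimate in $x$, each $x^\nu$-coefficient satisfies $|g_\nu(\lambda,z)|\le\Gamma\prod_b(\kappa_1R_b)^{-\nu_b}$ for $\lambda\in\Delta'$, $|z|=\rho$. Since $g_\nu$ is polynomial in $z$, the maximum principle gives the same bound for $|z|\le\rho$. So $\sum g_\nu x^\nu$ converges for $|x_b|<\kappa_1R_b$; let $\kappa_1\to1$. For the last claim put $z=0$, let $\Delta'$ exhaust $\Delta$, and let $P\times\Delta$ vary over the polydiscs in $\mathcal U$. $\square$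

**Invertibility.** By Proposition 4, $\tilde S_k*\tilde S_{-k}=q^{-m(k)-m(-k)}$, where
$$-m_a(k)-m_a(-k)=\max_\sigma k\cdot p_a(\sigma)-\min_\sigma k\cdot p_a(\sigma)\in\mathbb Z_{\ge0}.$$
This identity of convergent series holds on $\mathcal U$, so $\tilde S_k$ is invertible wherever all $q_a\ne0$. With Proposition 4 and Lemma 5 this proves **Theorem A(1)**.

## 9. Analytic continuation to $\lambda=0$

**Step 1.** *We find a place where formal series are functions.*

**Lemma 6.** Let $\Lambda=\{\lambda:(0,\lambda)\in\mathcal U\}$ and $\Lambda^\circ=\Lambda\setminus\bigcup_{\sigma,j}\{\chi_j(\sigma)=0\}$, which is connected since $\Lambda$ is complete Reinhardt. Each $\lambda^0\in\Lambda^\circ$ has a connected neighborhood $N$ and $\varepsilon>0$ such that $\psi_\sigma(x),\mu_{i,\sigma},v_\sigma$ converge on $\{|x_b|<\varepsilon\}\times N$ and the algebra is semisimple there.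

*Proof.* At $x=0$ the product is classical, and the $\psi_\sigma=[\sigma]/e_\sigma$ are regular on $\Lambda^\circ$. They are $s+1$ orthogonal idempotents summing to $1$, nonzero because $i_\sigma^*\psi_\sigma=1$; so the algebra is semisimple. The equation $\psi*\psi-\psi=0$ has derivative $2\psi_\sigma*-1$, which is invertible since its square is $1$. The implicit function theorem extends $\psi_\sigma$ uniquely to a holomorphic idempotent near $(0,\lambda^0)$. The same uniqueness for power series in $x$ (with coefficients in the meromorphic functions on $N$) shows that its $x$-expansion is the formal $\psi_\sigma(x)$. The extended idempotents remain orthogonal and nonzero near $(0,\lambda^0)$, so the algebra is semisimple there. Since $(\psi_\sigma(x),1)$ is near $(\psi_\sigma,1)=1/e_\sigma\neq0$, the quotient $\mu_{i,\sigma}=(p_i*\psi_\sigma(x),1)/(\psi_\sigma(x),1)$ is holomorphic. Each monomial $x^n$ occurring in $v_\sigma$ has $n_a>0$ for some $a\le r$; since $\mu_{a,\sigma}=p_a(\sigma)+\partial_av_\sigma$, its coefficient is $n_a^{-1}$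 times that of $\mu_{a,\sigma}$. So $v_\sigma$ converges. $\square$

Let $\mathcal W\subset\mathcal U^{ss}$ be the union of these sets intersected with $\{q_a\ne0\ \forall a\}$. It is connected because $\Lambda^\circ$ is: where two sets $N$ overlap, the corresponding pieces of $\mathcal W$ share points with small $x$. On $\mathcal W$, $(*)$ defines the multi-valued function $u_\sigma$. There the formula $S_k=\sum_\sigma e^{k\cdot\partial_\lambda u_\sigma}\psi_\sigma(x)$ and formula (4) hold analytically, since both sides are given by convergent $x$-expansions.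

**Step 2.** *We continue $u_\sigma$ by continuing the right side of (4).* Let $\gamma$ be a path in $\mathcal U^{ss}$ starting in $\mathcal W$. The coordinates $t_0$ and $t_a=\log q_a$ are carried along; $u_\sigma$ depends on $t_0$ only through the summand $t_0$. Near a semisimple point the $s+1$ minimal idempotents continue holomorphically, by the implicit function theorem as in Lemma 6. So over $\mathcal U^{ss}$ the characters of the algebras form a finite unramified covering with holomorphic local sections, and the character $\mathrm{ev}_\sigma$, with $\mathrm{ev}_\sigma(\psi_\rho(x))=\delta_{\rho\sigma}$ on $\mathcal W$, continues along $\gamma$. Along $\gamma$: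

* $\epsilon_\sigma=\mathrm{ev}_\sigma(\mathfrak E)$ continues holomorphically, since $\mathfrak E$ is polynomial in $(t_0,t',\lambda)$;
* $\nu_{j,\sigma}=q^{m(e_j)}\,\mathrm{ev}_\sigma(\tilde S_{e_j})$ continues holomorphically by Lemma 5, and never vanishes because $\tilde S_{e_j}$ is invertible where all $q_a\ne0$. So $\log\nu_{j,\sigma}$ continues.

By (4), $u_\sigma$ continues along $\gamma$. The identity $\log\nu_{j,\sigma}=\partial_{\lambda_j}u_\sigma$ persists under continuation.

**Step 3.** *We reach $\lambda=0$.* Assume non-equivariant quantum cohomology is generically semisimple, and let $x_*$ be a semisimple point of it with $(x_*,0)\in\mathcal U$ and all $q_a\ne0$. The algebra at $(x_*,0)$ is the non-equivariant algebra at $x_*$, so $(x_*,0)\in\mathcal U^{ss}$, and some ball $N$ around it lies in $\mathcal U^{ss}$. Since $\mathcal U^{ss}$ is connected and contains $\mathcal W$, branches of $u_\sigma$ over $N$ exist. Any germ of $u_\sigma$ at a point of $N$ obtained by continuation continues along all paths in the simply connected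 $N$, by Step 2. By the monodromy theorem it is holomorphic on $N$, including $\lambda=0$. This proves **Theorem A(3)**, and with it the conjecture for points of the convergence domain; points reached by analytic continuation of the structure constants are covered by Theorem B. $\blacksquare$

## 10. Beyond the convergence domain: proof of Theorem B

**Step 1.** *We extend $\mathbb G_k$ for $z\ne0$ by its linear equation.* Fix a closed polydisc $\Delta'\subset\Delta$ centered at $0$ and $\rho>0$ as in Lemma 5, for both $k$ and $-k$. By Lemma 5, $G=(\mathbb G_k(p_j,p_h))$ is $q^{m(k)}$ times a function holomorphic on $P\times\mathrm{int}(\Delta')\times\{|z|<\rho\}$. For $0<|z|<\rho$, (9) with $i=1,\dots,s$ is a linear system in the $x$-directions with coefficients holomorphic on $\mathcal V\times\mathrm{int}(\Delta')\times\{0<|z|<\rho\}$. It is flat because $\partial_ic_{jl}^h=\partial_jc_{il}^h$ and because the operators $p_i*$ commute; these identities persist on $\mathcal V\times\Delta$ by the identity theorem. Let $\tilde{\mathcal V}$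 be the universal cover of $\mathcal V$. Starting from a base point over $P^*$, $G$ extends holomorphically to $\tilde{\mathcal V}\times\mathrm{int}(\Delta')\times\{0<|z|<\rho\}$. On the component over $P^*$ that contains the base point it is the pullback of the original, single-valued $G$.

**Step 2.** *We recover $z=0$.* The Laurent coefficients in $z$ of negative index of the extended $G$ are holomorphic on the connected manifold $\tilde{\mathcal V}\times\mathrm{int}(\Delta')$ and vanish on a nonempty open set, near the base point, where $G$ is holomorphic at $z=0$. Hence they vanish identically. So $G|_{z=0}$, and thus $S_k=\sum_h\mathbb G_k(1,p_h)|_{z=0}\,p^h$, extends holomorphically to $\tilde{\mathcal V}\times\mathrm{int}(\Delta')$. As $\Delta'$ exhausts $\Delta$, it extends to $\tilde{\mathcal V}\times\Delta$. The same holds for $S_{-k}$, and $S_k*S_{-k}=1$ persists.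

**Step 3.** *We repeat the continuation.* Take a path in $(\mathcal V\times\Delta)^{ss}$ starting in $P^*\times\Delta$ in the domain of convergence of $(*)$, and lift it to $\tilde{\mathcal V}\times\Delta$, starting in the component over $P^*$ of Step 1. The argument of Section 9, Step 2 applies with $\nu_{j,\sigma}=\mathrm{ev}_\sigma(S_{e_j})$, which is nowhere zero since $S_{e_j}$ is invertible. So $u_\sigma$ continues along the path. If $x_*\in\mathcal V$ is semisimple at $\lambda=0$, a ball around $(x_*,0)$ lies in $(\mathcal V\times\Delta)^{ss}$, and the monodromy theorem gives holomorphy on it, as in Section 9, Step 3. $\blacksquare$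

## 11. Values, monodromy, and semisimplicity: proof of Theorem C

**(a)** The continuation in Section 9 took place along arbitrary paths in $\mathcal U^{ss}$, and points with $\chi_j(\sigma)=0$ are allowed there. Near $(x_*,0)\in\mathcal U^{ss}$ the functions $\log\nu_{j,\sigma}$ are holomorphic, so setting $\lambda=0$ in (4) gives $u_\sigma=\epsilon_\sigma$.

**(b)** Since $m(e_j)\in\mathbb Z^r$, the value $\nu_j=q^{m(e_j)}\,\mathrm{ev}(\tilde S_{e_j})$ depends only on the point and the character $\mathrm{ev}$. The same holds for $\epsilon=\mathrm{ev}(\mathfrak E)$, given $t$. The character is determined by $d_tu$, since $\mathrm{ev}(p_i)=\partial_iu$; if two characters agree at a point of $\mathcal U^{ss}$, they agree near it, because the covering of characters is unramified. So in (4) only the choices of logarithms can differ, and these differ by $2\pi\sqrt{-1}\,n_j$.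

**(c)** Near $(x_*,0)$ the operators $S_{e_j}*$ and their inverses $S_{-e_j}*$ are bounded, by Theorem A(1) and $q_a\ne0$. So $|\nu_{j,\sigma}|^{\pm1}$ is bounded, and $\operatorname{Re}\log\nu_{j,\sigma}$ is bounded. With $\operatorname{Im}\log\nu_{j,\sigma}=\operatorname{Im}\partial_{\lambda_j}u_\sigma$ bounded, $\lambda_j\log\nu_{j,\sigma}\to0$. The eigenvalue $\epsilon_\sigma$ of $\mathfrak E*$ is bounded, and its limit points are eigenvalues of $\mathfrak E*$ at $(x_*,0)$, since the characteristic polynomial is continuous. Apply (4).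

**(d)** If the algebra at $x_*$ is semisimple, then $(x_*,0)\in\mathcal U^{ss}$. Continue all $u_\sigma$ along one path from $\mathcal W$ to $(x_*,0)$; Theorem A gives functions holomorphic near $(x_*,0)$. The $d_tu_\sigma$ are the $s+1$ characters, distinct along the path since they start distinct and the covering is unramified; distinct characters are linearly independent.

Conversely, suppose the branches extend holomorphically to a connected neighborhood of $(x_*,0)$. At the points of $\mathcal U^{ss}$ reached by the path, $V\mapsto d_tu_\sigma(V)$ is a character, that is, $\partial_0u_\sigma=1$ and $\partial_iu_\sigma\,\partial_ju_\sigma=\sum_hc_{ij}^h\,\partial_hu_\sigma$. By the identity theorem this holds on the whole neighborhood, so $d_tu_\sigma$ is a character at $(x_*,0)$ too. If these $s+1$ characters are linearly independent, they are distinct. A commutative algebra of dimension $s+1$ with $s+1$ distinct characters maps isomorphically onto $\mathbb C^{s+1}$, so it is semisimple. $\blacksquare$
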